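\title{The threshold bias for forcing a cycle in the Waiter--Client game}

\begin{abstract}
In the $(q:1)$ Waiter--Client game on the edges of $K_n$, Waiter offers $q+1$ new edges in each round and Client keeps one of them. We show that the largest $q$ for which Waiter can force Client to build a cycle is $(\alpha+o(1))n$, where $\alpha=1/c_0\approx1.033$ and $c_0$ is the root in $(0,1)$ of $-\ln(1-c)-c-c^2/2=2$. This disproves the conjecture that Client can keep his graph acyclic once $q\ge(1+\varepsilon)n$. The same argument gives the asymptotic threshold for every set of forbidden cycle lengths. Both players use one potential, the expected number of forbidden cycles in a random completion of Client's graph. Client can keep it from growing; Waiter can keep it from falling while he saves the edges that close a cycle for one last round.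
\end{abstract}

\section{Introduction}

Let $n$ and $q$ be positive integers. The $(q:1)$ \emph{Waiter--Client game} on $E(K_n)$ is played in rounds, with perfect information. In each round Waiter offers $q+1$ edges of the complete graph $K_n$ that have not been offered before; Client keeps one of them and the other $q$ go to Waiter. When fewer than $q+1$ unoffered edges remain, they all go to Waiter and the game ends. \emph{Client's graph} is the graph on $V(K_n)$ formed by the edges that Client has kept. For which $q$ can Waiter force a cycle in it?

The game has $\lfloor\binom n2/(q+1)\rfloor$ rounds, and a graph with $n$ vertices and $n$ edges contains a cycle. So for $q+1\le (n-1)/2$ Client builds a cycle however the two players play. A larger $q$ gives Client fewer edges and more choice. Two bounds are quoted in \cite{BHKL}: for large $n$, Client can keep his graph acyclic if $q\ge1.1n$, and for every $\varepsilon>0$ and $n$ large in terms of $\varepsilon$, Waiter can force a cycle if $q\le(1-\varepsilon)n$. The following conjecture is posed there.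

\begin{quote}
\textbf{Conjecture} (\cite{BHKL}). For every $\varepsilon>0$ there is $n_0$ such that for all $n\ge n_0$ and all integers $q\ge(1+\varepsilon)n$, Client has a strategy in the $(q:1)$ game on $E(K_n)$ to keep his graph acyclic.
\end{quote}

A random graph suggests this answer. A Client who chooses uniformly at random keeps each offered edge with probability $p=1/(q+1)$, so one compares his graph with $G(n,p)$, in which each edge of $K_n$ is present independently with probability $p$. There are $n(n-1)\cdots(n-j+1)/(2j)$ cycles of length $j$ in $K_n$, because each is listed by $2j$ ordered $j$-tuples of vertices. For $p=c/n$ the expected number of $j$-cycles in $G(n,p)$ is therefore less than $c^j/(2j)$ and tends to it. The series $\sum_{j\ge3}c^j/(2j)$ converges for $c<1$ and diverges for $c\ge1$, so the expected number of cycles is bounded exactly when $c<1$. One would guess that a Client who chooses with care can dodge a bounded number of cycles, and this puts the threshold at $q\approx n$. We show that a bounded expectation is not enough: what matters is whether the sum of the series is below or above $1$.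

The statement holds for any set of forbidden lengths. For a nonempty set $L\subseteq\{3,4,5,\dots\}$, an \emph{$L$-cycle} is a cycle whose length lies in $L$. Put
\[
f_L(c)=\sum_{j\in L}\frac{c^j}{2j}\in[0,\infty]\quad(c\ge0),\qquad c_L=\sup\{c\ge0: f_L(c)\le1\}.
\]
Then $0<c_L<\infty$ (Lemma~\ref{lem:cL}).

\begin{theorem}\label{thm:main}
Let $L\subseteq\{3,4,\dots\}$ be nonempty.
\begin{enumerate}
\item[(i)] For all $n$ and $q$ with $q+1\ge n/c_L$, Client can avoid $L$-cycles in the $(q:1)$ game on $E(K_n)$.
\item[(ii)] For every $0<\delta<1/c_L$ there is $n_0$ such that for all $n\ge n_0$ and all $q\ge1$ with $q+1\le(1/c_L-\delta)n$, Waiter can force Client to build an $L$-cycle.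
\end{enumerate}
\end{theorem}

Thus the largest $q$ for which Waiter can force an $L$-cycle is $(1/c_L+o(1))n$, and the bound on Client's side holds for every $n$.

\begin{corollary}\label{cor:acyclic}
Let $c_0$ be the root in $(0,1)$ of $-\ln(1-c)-c-c^2/2=2$ and let $\alpha=1/c_0$; then $1.0331<\alpha<1.0333$. Client can keep his graph acyclic whenever $q+1\ge\alpha n$. For every $\delta>0$ and all large $n$, Waiter can force a cycle whenever $q\le(\alpha-\delta)n$. Hence the conjecture fails for every $0<\varepsilon<\alpha-1$.
\end{corollary}

Here is a heuristic for the value $1$; the proof does not use it. Write $N=q+1\approx n/c$. Let Waiter hold back every edge that would close a short cycle in Client's graph. Once he holds $N$ such edges he offers them together, and Client must take one. How many does he collect if both players otherwise play at random? The graph $G(n,c/n)$ has about $nc^{j-1}/2$ paths on $j$ vertices. The edge joining the ends of such a path is saved only if it comes last among the $j$ edges of the cycle in the random order of offers, which has probability $1/j$. So Waiter saves about $\sum_{j\in L}nc^{j-1}/(2j)\approx Nf_L(c)$ edges, and this exceeds $N$ when $f_L(c)>1$. The content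 of part~(ii) is that Waiter can achieve this count against every Client, by offering in each round edges that are so alike that the choice among them is worth almost nothing.

\section{The constants $c_L$}\label{sec:constants}

\begin{lemma}\label{lem:cL}
We have $0<c_L<\infty$ and $f_L(c)\le 1$ for $0\le c\le c_L$. If $c>c_L$, then $f_J(c)>1$ for some finite $J\subseteq L$.
\end{lemma}

\begin{proof}
First, $f_L(1/2)\le\frac16\sum_{j\ge3}2^{-j}=\frac1{24}$, so $c_L\ge1/2$; and $f_L(c)\ge c^j/(2j)\to\infty$ as $c\to\infty$ for any $j\in L$, so $c_L<\infty$. Since $f_L$ is nondecreasing, $f_L(c)\le1$ for $c<c_L$. For every $c$, the value $f_L(c)$ is the supremum of $f_J(c)$ over finite $J\subseteq L$. Each $f_J$ is a polynomial, so $f_J(c_L)=\lim_{c\uparrow c_L}f_J(c)\le1$, and hence $f_L(c_L)\le1$. If $c>c_L$ then $f_L(c)>1$, so $f_J(c)>1$ for some finite $J$.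
\end{proof}

For finite $L$ the polynomial $f_L$ increases strictly from $0$ to $\infty$, and $c_L$ is the solution of $f_L(c)=1$. For triangles, $c_L=6^{1/3}$ and the threshold is $n/6^{1/3}$. For girth greater than $k$, that is $L=\{3,\dots,k\}$, it is $n/c$ with $\sum_{j=3}^kc^j/(2j)=1$. The supremum in the definition is needed for sparse infinite sets: for $L=\{4,8,16,\dots\}$ we have $f_L(1)=\frac18+\frac1{16}+\dots=\frac14$ and $f_L(c)=\infty$ for $c>1$, so $c_L=1$ although $f_L$ never takes the value $1$.

\begin{proof}[Proof of Corollary~\ref{cor:acyclic} from Theorem~\ref{thm:main}]
Let $L=\{3,4,\dots\}$. From $-\ln(1-c)=\sum_{j\ge1}c^j/j$ we get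
\[
f_L(c)=\tfrac12\bigl(-\ln(1-c)-c-\tfrac{c^2}2\bigr)\qquad(0\le c<1).
\]
This function is continuous and increases strictly from $0$ to $\infty$, so $f_L(c)=1$ has a unique root $c_0\in(0,1)$ and $c_L=c_0$. To five decimals,
\[
\begin{array}{lll}
c=0.9678: & -\ln(1-c)\approx3.43579, & 2+c+c^2/2\approx3.43612,\\
c=0.9679: & -\ln(1-c)\approx3.43890, & 2+c+c^2/2\approx3.43632,
\end{array}
\]
so $0.9678<c_0<0.9679$ and $1.0331<\alpha<1.0333$. The claim for Client is part~(i). For Waiter there is nothing to prove if $\delta\ge\alpha$. If $\delta<\alpha$, then $q\le(\alpha-\delta)n$ implies $q+1\le(\alpha-\delta/2)n$ once $n\ge2/\delta$, and part~(ii) applies with $\delta/2$. Finally let $0<\varepsilon<\alpha-1$, $\delta=(\alpha-1-\varepsilon)/2$ and $q=\lceil(1+\varepsilon)n\rceil$. Then $(1+\varepsilon)n\le q\le(\alpha-\delta)n$ once $n\ge1/\delta$. For large $n$ Waiter forces a cycle with this $q$, so Client has no strategy to stay acyclic.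
\end{proof}

A counterexample needs no decimals. Since $e^4<81<101$, we have $f_L(100/101)>\frac12(4-\frac32)>1$, so $\alpha>1.01$. Hence $\varepsilon=0.005$ is admissible, and Waiter forces a cycle for $q=\lceil1.005n\rceil$ and all large $n$.

\section{The potential and Client's strategy}\label{sec:potential}

From now on $N=q+1$ and $p=1/N$. At any moment of the game, $F$ is Client's graph and $U$ is the set of unoffered edges. Fix a set $J$ of cycle lengths. A $J$-cycle $C$ of $K_n$, viewed as a set of edges, is \emph{live} if $C\subseteq F\cup U$, that is, if Waiter owns none of its edges. Its \emph{weight} is $\operatorname{wt}(C)=p^{|C\cap U|}$, and the \emph{potential} is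
\[
\Psi=\sum_{C\text{ live}}\operatorname{wt}(C).
\]
This is the expected number of $J$-cycles in the graph obtained from $F$ by adding each unoffered edge independently with probability $p$. At the start,
\begin{equation}\label{eq:start}
\Psi_0=\sum_{j\in J,\ j\le n}\frac{n(n-1)\cdots(n-j+1)}{2j}\,p^j .
\end{equation}
For distinct $e,e'\in U$ let $w(e)$ be the total weight of the live cycles that contain $e$, and $w(e,e')$ the total weight of those that contain both $e$ and $e'$.

\begin{lemma}\label{lem:round}
Suppose Waiter offers $S\subseteq U$ with $|S|=N$. For $e^*\in S$ let $\Psi(e^*)$ be the potential after Client keeps $e^*$, and let $Z(e^*)=\sum_{e\in S\setminus\{e^*\}}w(e,e^*)$. Then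
\begin{enumerate}
\item[(a)] $\Psi(e^*)\le\Psi$ for some $e^*\in S$;
\item[(b)] $\Psi(e^*)\ge\Psi-\sum_{e\in S}\bigl(w(e)-w(e^*)\bigr)-NZ(e^*)$ for every $e^*\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
A live cycle disjoint from $S$ keeps its weight. A live cycle that meets $S$ only in $e^*$ has one unoffered edge fewer, so its weight is multiplied by $N$. Every other live cycle contains an edge that goes to Waiter and dies. Hence, with sums over the cycles live before the round,
\begin{equation}\label{eq:update}
\Psi(e^*)=\Psi-\sum_{C\cap S\ne\emptyset}\operatorname{wt}(C)+N\sum_{C\cap S=\{e^*\}}\operatorname{wt}(C).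
\end{equation}
The average of the last term over the $N$ choices of $e^*$ is $\sum_{|C\cap S|=1}\operatorname{wt}(C)$, which is at most the middle term. So the average of $\Psi(e^*)$ is at most $\Psi$, and (a) follows. For (b), the middle term is at most $\sum_{e\in S}w(e)$. The cycles that contain $e^*$ and another edge of $S$ have total weight at most $Z(e^*)$, so the last term is at least $N(w(e^*)-Z(e^*))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Take $J=L$. Client chooses in each round an edge as in Lemma~\ref{lem:round}(a), so the potential never grows. Handing the leftover edges to Waiter at the end only kills cycles. After that $U=\emptyset$, and $\Psi$ is the number of $L$-cycles in Client's graph. This integer is at most $\Psi_0$, so it is enough to show $\Psi_0<1$. If $L$ has no element $j\le n$ then $\Psi_0=0$. Otherwise $n(n-1)\cdots(n-j+1)<n^j$ in \eqref{eq:start} gives $\Psi_0<f_L(np)$, and $f_L(np)\le1$ by Lemma~\ref{lem:cL} because $np=n/(q+1)\le c_L$.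
\end{proof}

The proof uses only $\Psi_0<1$. For example, $K_4$ has four triangles and three $4$-cycles, so for $n=4$ and $q=1$ we get $\Psi_0=\frac48+\frac3{16}=\frac{11}{16}$, and Client can make his three edges a spanning tree.

\section{Triangles: what Waiter has to control}\label{sec:triangles}

All features of Waiter's strategy appear for $J=\{3\}$. This section explains them and is not used later. Let $6^{1/3}<c<2$ and $N=\lfloor n/c\rfloor$, so that $\Psi_0=\binom n3p^3\to c^3/6>1$. If $t_u$ is the number of live triangles with $u$ unoffered edges, then
\[
\Psi=p^3t_3+p^2t_2+pt_1+t_0 .
\]
Call $xy\in U$ a \emph{closing edge} if $x$ and $y$ have a common neighbor in $F$. Waiter wins once there are $N$ closing edges. The number $t_1$ counts each closing edge once for each common neighbor of its ends, so $t_1$ is the number of closing edges as long as $F$ has no $4$-cycle. Waiter therefore offers only edges whose ends are far apart in $F$, which keeps $F$ free of triangles and $4$-cycles. His aim is to reach a position in which $p^3t_3+p^2t_2$ is negligible while $\Psi$ is still above $1$. Then $pt_1>1$, that is, $t_1>N$.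

There are at most $n^2p/2$ rounds, so a loss of $\lambda p$ in each round adds up to about $\lambda c^2/2$. Waiter can afford to lose a small multiple of $p$ per round and no more. Lemma~\ref{lem:round}(b) names two sources of loss.

\emph{Imbalance}, the term $\sum_{e\in S}(w(e)-w(e^*))$. If $x$ and $y$ have no common neighbor in $F$, a live triangle $xyz$ through $e=xy$ has either one edge in $F$ and weight $p^2$, or none and weight $p^3$. Thus $w(e)\le p^2(d_F(x)+d_F(y)+np)$. If the weights of the offered edges agree up to $\theta p^2$, the imbalance is at most $N\theta p^2=\theta p$, which is affordable for small $\theta$. If the degrees of $F$ are small, the weights fall into few intervals of length $\theta p^2$, and by pigeonhole one interval contains many edges until almost all available edges are used.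

\emph{Overlap}, the term $NZ(e^*)$. It would vanish if $S$ were a matching, but a matching has at most $n/2$ edges and $N>n/2$ since $c<2$. So consider a live triangle with $e^*=xy$ and $e=yz$ both in $S$. If $xz\in F$, its weight is $p^2$ and it contributes $p$ to $NZ(e^*)$. This is of the order of the whole budget, so such pairs must never be offered together. If $xz\in U$, it contributes only $p^2$, and there are at most $2h$ such triangles when every vertex lies in at most $h$ edges of $S$. The loss $2hp^2$ is affordable if $h=o(n)$. Some bound on $h$ is needed. Let Waiter offer in the first round $N$ edges at one vertex $v$. Then $\binom N2$ triangles contain two edges of $S$, $N(n-1-N)$ contain one, and $n-1-N$ of these contain $e^*$, so \eqref{eq:update} gives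
\[
\Psi(e^*)-\Psi=-p^3\Bigl(\binom N2+N(n-1-N)\Bigr)+Np^3(n-1-N)=-\frac{p(1-p)}2 .
\]

Waiter continues until no class of similar edges is large enough to supply such an offer. If only about $n^{3/2}$ available edges are left, each of weight about $p^2$, the triangles through them weigh about $n^{-1/2}$. Every other live triangle has its vertices close together in $F$. There are only about $n$ of these, up to logarithmic factors, so those with two or three unoffered edges are negligible as well, and $pt_1$ carries the potential. Each step needs small degrees in $F$, which Waiter must also enforce.

\section{Waiter's strategy}\label{sec:strategy}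

\subsection{Reduction to one bias and finitely many lengths}

\begin{lemma}\label{lem:mono}
If Waiter can force a $J$-cycle in the $(q:1)$ game on $E(K_n)$ and $1\le q'<q$, then he can force a $J$-cycle in the $(q':1)$ game.
\end{lemma}

\begin{proof}
Waiter imagines a $(q:1)$ game and follows his winning strategy in it. When the strategy offers $S$, he offers in the real game some $q'+1$ edges of $S$, and copies Client's choice to the imagined game, where the other $q$ edges of $S$ go to Waiter. After each round Client's graph is the same in both games, and every edge unoffered in the imagined game is unoffered in the real one, so all real offers are legal. Client gains edges only in rounds, so the $J$-cycle appears in some round of the imagined game, and hence in the real game.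
\end{proof}

\begin{proposition}\label{prop:waiter}
Let $J\subseteq\{3,4,\dots\}$ be finite and let $c>0$ satisfy $f_J(c)>1$. For all large $n$, Waiter can force a $J$-cycle in the $(q:1)$ game on $E(K_n)$ with $q+1=\lfloor n/c\rfloor$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii) from Proposition~\ref{prop:waiter}]
Let $c=(1/c_L-\delta)^{-1}>c_L$. Lemma~\ref{lem:cL} gives a finite $J\subseteq L$ with $f_J(c)>1$. The hypothesis reads $q+1\le n/c$, so $q+1\le\lfloor n/c\rfloor$. By Proposition~\ref{prop:waiter} and Lemma~\ref{lem:mono}, Waiter forces a $J$-cycle, which is an $L$-cycle.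
\end{proof}

The rest of the paper proves Proposition~\ref{prop:waiter}. Let $N=\lfloor n/c\rfloor$, $p=1/N$ and $a=2c$. For $n\ge c$ we have $n/(2c)\le N\le n/c$, that is,
\begin{equation}\label{eq:np}
c\le np\le a .
\end{equation}
The constants are $k=\max J$, the number $\eta>0$ with $f_J(c)=1+2\eta$, and $\theta=2\eta/a^2$. The parameters that depend on $n$ are
\begin{gather*}
h=\lceil\sqrt n\,\rceil,\qquad \Delta=\Bigl\lceil\frac{\ln(an+2)}{\ln(1+1/a)}\Bigr\rceil,\qquad b=(\Delta+1)^{2k},\qquad Q=kb^k(1+a)^k,\\
M=N+Nb^2+2Nn/h+1 .
\end{gather*}
We call a function of $n$ \emph{polylogarithmic} if it is $O((\log n)^A)$ for a constant $A$. Since $\Delta=O(\log n)$ and $k$ is fixed, $\Delta$, $b$ and $Q$ are polylogarithmic; this is where the finiteness of $J$ is used. Also $M=O(n^{3/2})$, because $Nb^2=o(n^{3/2})$ and $Nn/h\le n^{3/2}/c$. Every $o(1)$ below is a function of $n$, $J$ and $c$ only and does not depend on Client's play.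

\subsection{Open edges, types and ties}

The potential and the weights refer to live $J$-cycles. All of the following notions refer to the current position.
\begin{itemize}
\item An edge $xy\in U$ is \emph{open} if $\operatorname{dist}_F(x,y)>2k$, where the distance may be infinite.
\item The \emph{type} of an open edge $e=xy$ consists of the multiset $\{d_F(x),d_F(y)\}$ and the integer $\lfloor w(e)/(\theta p^2)\rfloor$.
\item Two distinct open edges $e,e'$ are \emph{tied} if some live cycle $C$ has $C\cap U=\{e,e'\}$.
\end{itemize}

\emph{Phase 1.} As long as at least $M$ open edges have a common type, Waiter offers a set $S$ of $N$ open edges of one type such that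
\begin{itemize}
\item[(S1)] every vertex lies in at most $h$ edges of $S$;
\item[(S2)] no two edges of $S$ are tied.
\end{itemize}
Phase 1 ends when fewer than $M$ open edges have each type. Each round uses $N$ edges, so it does end.

\emph{Phase 2.} Waiter offers $N$ edges of the set of closing edges
\[
D=\{xy\in U:\ \operatorname{dist}_F(x,y)+1\in J\}.
\]

We must show that the sets $S$ exist (Lemma~\ref{lem:exists}) and that $|D|\ge N$ at the end of Phase~1 (Section~\ref{sec:end}). The lemmas below describe a position reached after any number of rounds played by the rule of Phase~1, including the position in which the phase ends. Lemma~\ref{lem:exists} then provides the next offer, so the rule can be followed throughout.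

\section{Client's graph in Phase 1}\label{sec:graph}

\begin{lemma}\label{lem:girth}
Throughout Phase~1, $F$ has no cycle of length at most $2k+1$, and any two vertices are joined by at most one path in $F$ of length at most $k$.
\end{lemma}

\begin{proof}
Let $xy$ be the edge of a cycle of $F$ that Client took last. It was open when offered, and the rest of the cycle was then a path in $F$ from $x$ to $y$, so this path has length at least $2k+1$. The union of two different paths of length at most $k$ with the same ends contains a cycle of length at most $2k$.
\end{proof}

The uniqueness of short paths is the reason for the distance $2k$ in the definition of open edges. It ensures that a closing edge closes only one $J$-cycle.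

We shall count live cycles by following paths in $F$, so we need small degrees. They do not come for free. If every offer contained an edge at a fixed vertex $v$, Client could keep that edge each time, and since the game lasts about $cn/2$ rounds he would collect linearly many edges at $v$. The degrees in the type prevent this. Each time a vertex of degree $i$ gains an edge, $N$ edge-ends at vertices of degree $i$ are spent, and a vertex has only $n-1\le aN$ edges to spend.

\begin{lemma}\label{lem:degree}
Throughout Phase~1, every vertex has degree at most $\Delta$ in $F$. Consequently at most $b$ paths of $F$ of length at most $k$ start at a given vertex, counting the path of length $0$, and at most $b$ vertices lie within distance $2k$ in $F$ of a given vertex.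
\end{lemma}

\begin{proof}
Fix a moment of Phase~1 and let $\nu_i$ be the number of vertices whose current degree is at least $i$. An \emph{incidence} is a pair $(x,e)$ of an edge $e$ offered so far and an end $x$ of $e$; its \emph{level} is the degree of $x$ just before the round in which $e$ was offered. An \emph{increment from $i$} is the event that the degree of a vertex rises from $i$ to $i+1$.

Consider a past round, in which all offered edges had end-degrees $\{i_1,i_2\}$. If $i_1\ne i_2$, the round created $N$ incidences at each of the levels $i_1,i_2$ and one increment from each. If $i_1=i_2$, it created $2N$ incidences at level $i_1$ and two increments from $i_1$. In both cases it created $N$ incidences at level $i$ for each increment from $i$. The vertices that have had an increment from $i$ are those of current degree at least $i+1$, and each has had exactly one. So there are exactly $N\nu_{i+1}$ incidences at level $i$.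

The vertex of an incidence of level at least $i$ has current degree at least $i$, and a vertex lies in at most $n-1$ incidences because no edge is offered twice. Hence $N\sum_{j\ge i}\nu_{j+1}\le(n-1)\nu_i$. With $\sigma_i=\sum_{j\ge i}\nu_j$ and \eqref{eq:np} this gives
\[
\sigma_{i+1}\le a\nu_i=a(\sigma_i-\sigma_{i+1}),\qquad\text{so}\qquad \sigma_{i+1}\le\frac{\sigma_i}{1+1/a}.
\]
Also $\sigma_1\le a\nu_0=an$. Therefore $\nu_{\Delta+1}\le\sigma_{\Delta+1}\le an\,(1+1/a)^{-\Delta}\le an/(an+2)<1$, and so $\nu_{\Delta+1}=0$.

At most $\Delta^i$ paths of length $i$ start at a vertex, and $\sum_{i=0}^{2k}\Delta^i\le(\Delta+1)^{2k}=b$ by the binomial theorem. This bounds both counts.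
\end{proof}

\section{Weights of live cycles}\label{sec:weights}

Removing one or two unoffered edges from a live cycle leaves one or two paths in $F\cup U$ of length less than $k$. We call such a path $P$ an \emph{arc} and give it the weight $p^{|P\cap U|}$. An arc with no edge in $U$, possibly a single vertex, is a \emph{segment}; by Lemma~\ref{lem:degree} at most $b$ segments start at each vertex. All estimates come from one fact: prescribing both ends of an arc that is not a segment costs a factor $p$.

\begin{lemma}\label{lem:arcs}
Throughout Phase~1, for any vertices $x,y$, the arcs from $x$ to $y$ that are not segments have total weight at most $Qp$.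
\end{lemma}

\begin{proof}
An arc with exactly $r$ edges in $U$, where $1\le r\le k-1$, has the form $P_0,g_1,P_1,\dots,g_r,P_r$ with segments $P_i$ and edges $g_i\in U$. Choose $P_0$ starting from $x$, then the far end of $g_1$, then $P_1$, and so on up to $P_{r-1}$; then choose $P_r$ backward from $y$. The edge $g_r$ joins the free ends of $P_{r-1}$ and $P_r$, so it is determined. There are at most $b$ choices for each of the $r+1$ segments and at most $n$ for each of $g_1,\dots,g_{r-1}$. By \eqref{eq:np} the total weight is at most
\[
\sum_{r=1}^{k-1}b^{r+1}n^{r-1}p^r= p\sum_{r=1}^{k-1}b^{r+1}(np)^{r-1}\le p\,kb^k(1+a)^k=Qp.\qedhere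
\]
\end{proof}

\begin{lemma}\label{lem:weight}
Throughout Phase~1, every open edge $e$ has $w(e)\le Qp^2$ and is tied to at most $b^2$ edges. At most $(\Delta+1)^2(Q/\theta+1)$ types occur.
\end{lemma}

\begin{proof}
Let $e=xy$. If $C\ni e$ is live, then $C\setminus\{e\}$ is an arc from $x$ to $y$ of weight $\operatorname{wt}(C)/p$. It is not a segment, because $\operatorname{dist}_F(x,y)>2k$. Lemma~\ref{lem:arcs} gives $w(e)\le p\cdot Qp$. If $C\cap U=\{e,e'\}$, then $e'$ joins the end of a segment starting at $x$ to the end of a segment starting at $y$, which leaves at most $b^2$ choices. Finally, both degrees in a type lie in $\{0,\dots,\Delta\}$ and the integer lies in $[0,Q/\theta]$.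
\end{proof}

Openness is essential here: a closing edge has weight at least $p$, which is $N$ times the scale $p^2$.

\begin{lemma}\label{lem:exists}
If a set $T$ of at least $M$ open edges has a common type, then some $S\subseteq T$ with $|S|=N$ satisfies \emph{(S1)} and \emph{(S2)}.
\end{lemma}

\begin{proof}
Choose edges of $T$ one at a time, keeping (S1) and (S2). Suppose fewer than $N$ edges have been chosen. An edge of $T$ cannot be added only if it is chosen already (at most $N$ edges), or tied to a chosen edge (at most $Nb^2$ edges), or incident to a vertex that lies in $h$ chosen edges. The chosen edges have fewer than $2N$ ends, so there are at most $2N/h$ such vertices and at most $2Nn/h$ edges at them. The total is at most $M-1<|T|$, so another edge can be added.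
\end{proof}

\begin{lemma}\label{lem:overlap}
If $S$ is offered in Phase~1 and $e^*\in S$, then $Z(e^*)\le4hQ^2p^3$.
\end{lemma}

\begin{proof}
Let $e^*=xy$. The quantity $Z(e^*)$ is the sum of $\operatorname{wt}(C)$ over pairs $(C,e)$, where $e\in S\setminus\{e^*\}$ and $C$ is a live cycle containing $e^*$ and $e$. Walk along $C$ from $y$, away from $e^*$, and let $e=st$ be traversed from $s$ to $t$. Removing $e^*$ and $e$ leaves an arc $P$ from $y$ to $s$ and an arc $P'$ from $t$ to $x$, and $\operatorname{wt}(C)$ is $p^2$ times the product of their weights. By (S2), $P$ and $P'$ are not both segments. Three cases remain.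

\emph{$P$ is a segment and $P'$ is not.} There are at most $b$ choices for $P$, which fixes $s$, and by (S1) at most $h$ choices for the edge $e\in S$ at $s$, which fixes $t$. The arcs $P'$ then have total weight at most $Qp$. These pairs contribute at most $p^2\cdot bh\cdot Qp$.

\emph{$P'$ is a segment and $P$ is not.} Choose $P'$ backward from $x$, then $e$ at $t$ in at most $h$ ways. The bound is again $p^2\cdot bh\cdot Qp$.

\emph{Neither is a segment.} There are at most $2N$ choices for $(s,t)$, and Lemma~\ref{lem:arcs} applies to both arcs. The contribution is at most $p^2\cdot2N\cdot(Qp)^2=2Q^2p^3$.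

Since $b\le Q$ and $h\ge1$, the sum $2bhQp^3+2Q^2p^3$ is at most $4hQ^2p^3$.
\end{proof}

\section{The end of Phase 1 and the last round}\label{sec:end}

\begin{lemma}\label{lem:drop}
Whatever Client does, the potential at the end of Phase~1 satisfies $\Psi_{\mathrm{end}}\ge1+\eta-o(1)$.
\end{lemma}

\begin{proof}
The edges offered in a round have one type, so $w(e)-w(e^*)\le\theta p^2$ for all $e,e^*\in S$. By Lemmas~\ref{lem:round}(b) and \ref{lem:overlap}, the potential falls in this round by at most $N\theta p^2+4NhQ^2p^3=\theta p+4hQ^2p^2$. There are at most $\binom n2/N\le n^2p/2$ rounds, so by \eqref{eq:np} the total loss is at most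
\[
\tfrac12\theta(np)^2+2hQ^2n^2p^3\le\tfrac12\theta a^2+2a^3Q^2\,\frac hn=\eta+o(1).
\]
For each $j\le k$ we have $n(n-1)\cdots(n-j+1)=(1-o(1))n^j$, so \eqref{eq:start} and \eqref{eq:np} give $\Psi_0=(1-o(1))f_J(np)\ge(1-o(1))f_J(c)=1+2\eta-o(1)$.
\end{proof}

This is the only place where the hypothesis $f_J(c)>1$ enters, through $\eta>0$. It remains to see which cycles carry the potential.

\begin{proof}[Proof of Proposition~\ref{prop:waiter}]
At the end of Phase~1 we split the live cycles into four classes.

\emph{Cycles with an open edge.} Fewer than $M$ open edges have each type. By Lemma~\ref{lem:weight} and $p\le a/n$, these cycles have total weight at most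
\[
\sum_{e\text{ open}}w(e)\le M(\Delta+1)^2(Q/\theta+1)\,Q\,\frac{a^2}{n^2},
\]
which is $n^{-1/2}$ times a polylogarithmic factor, hence $o(1)$.

\emph{Cycles with no open edge and at least two edges in $U$.} Each edge of such a cycle lies in $F$ or is unoffered and not open, so consecutive vertices are at distance at most $2k$ in $F$. Listing the vertices in order, we have $n$ choices for the first and, by Lemma~\ref{lem:degree}, at most $b$ for each later one. There are at most $k$ lengths, so there are at most $knb^k$ such cycles. Each has weight at most $p^2$, and $knb^kp^2\le a^2kb^k/n=o(1)$.

\emph{Cycles with no open edge and exactly one edge $xy$ in $U$.} If the cycle has length $j\in J$, the rest of it is a path in $F$ from $x$ to $y$ of length $j-1<k$. A shortest such path in $F$ is no longer, so by Lemma~\ref{lem:girth} the two paths coincide. Thus $\operatorname{dist}_F(x,y)=j-1$, the edge $xy$ lies in $D$, and it determines the cycle. These cycles have weight $p$ each and total weight at most $p|D|$.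

\emph{Cycles with no edge in $U$.} There are none, by Lemma~\ref{lem:girth}.

Adding up and using Lemma~\ref{lem:drop}, we get $p|D|\ge\Psi_{\mathrm{end}}-o(1)\ge1+\eta-o(1)$. For large $n$ this exceeds $1$, so $|D|>N$. Waiter offers $N$ edges of $D$. The edge $xy$ that Client keeps, together with a shortest path in $F$ from $x$ to $y$, forms a cycle of length $\operatorname{dist}_F(x,y)+1\in J$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The parameter $h$ is constrained from two sides. The overlap loss in Lemma~\ref{lem:drop} is $h/n$ times a polylogarithmic factor. The weight left on open edges is governed by $M/n^2$, to which (S1) contributes $2N/(nh)=O(1/h)$, again up to such a factor. The choice $h=\lceil\sqrt n\,\rceil$ makes the two errors of the same order.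
\end{remark}

\begin{thebibliography}{1}

\bibitem{BHKL}
Ma{\l}gorzata Bednarska-Bzd\c{e}ga, Dan Hefetz, Michael Krivelevich and Tomasz {\L}uczak,
\emph{Manipulative waiters with probabilistic intuition},
arXiv:1407.8391 (2014).

\end{thebibliography}
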